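# Conditional singularity of random staircase matrices

## 1. A two-sided bound for the singularity probability

Throughout, $\ln$ is the natural logarithm, $m\ge 1$ is an integer unless stated otherwise, and
$$\ell:=1+\ln m\ \ge 1 .$$
We write $M[I\,|\,J]$ for the submatrix of $M$ with row set $I$ and column set $J$.

**Theorem 1.** There is an absolute constant $C$ such that for all $n\ge 2$, all $m\ge 1$ and every $n\times n$ irreducible lb-pattern $P$, a random matrix $M$ with entries in $[-m,m]$ consistent with $P$ satisfies, with $N:=M[1,\dots,n-1\,|\,2,\dots,n]$,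
$$(2m+1)^{-n}\ \le\ \Pr[\det M=0\mid \det N\ne 0]\ \le\ \Big(\frac{C\,n^4\,\ell^5}{m}\Big)^{n}.$$

**Corollary 2.** For every $\varepsilon\in(0,1)$ there is $c$ such that for all $n\ge2$, all $m\ge n^c$ and all $n\times n$ irreducible lb-patterns $P$,
$$\Pr[\det M=0\mid\det N\neq0]<m^{-\varepsilon n}.$$
For $\varepsilon\ge1$ no $c$ works. Thus the set of admissible $\varepsilon>0$ is exactly $(0,1)$.

The corollary answers a conjecture from Pavel Pudlák, "On matrices potentially useful for tree codes", arXiv:2012.03013 (2020).

**Conjecture.** There exist $\varepsilon>0$ and $c$ such that for every $n\ge2$, every $m\ge n^c$ and every $n\times n$ irreducible lb-pattern $P$, random matrices $M$ with entries in $[-m,m]$ consistent with $P$ satisfy $\Pr[M\text{ is singular}\mid N\text{ is nonsingular}]<m^{-\varepsilon n}$.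

By Corollary 2 the conjecture is true. The next section explains the words in these statements.

## 2. Staircase patterns and the role of the submatrix $N$

**Definition (patterns).** A *pattern* is a matrix $P$ with entries in $\{0,*\}$. An $n\times n$ *lb-pattern* is a pattern whose $*$-entries are closed under moving down and to the left: if $P_{ij}=*$, $i'\ge i$ and $j'\le j$, then $P_{i'j'}=*$. Equivalently, $P$ is the zero/nonzero pattern of a square submatrix of a generic lower triangular matrix.

So row $i$ of $P$ has its stars exactly in columns $1,\dots,r_i$, and $r_1\le r_2\le\dots\le r_n$.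

**Definition (irreducibility).** An $n\times n$ lb-pattern is *reducible* if for some $k$ with $1\le k\le n-1$ the block $P[1,\dots,k\,|\,k+1,\dots,n]$ is all zero. Otherwise it is *irreducible*.

The lower left corner of that block is $P_{k,k+1}$. By closure, if any entry of the block is a star, so is this corner. Hence $P$ is irreducible if and only if $P_{i,i+1}=*$ for $i=1,\dots,n-1$, that is,
$$r_i\ge i+1\quad(1\le i\le n-1),\qquad r_n=n. \tag{1}$$
(The second equation follows from $r_n\ge r_{n-1}\ge n$.) In particular every entry of column 1 and every diagonal entry is a star.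

**Definition (random matrix).** $M$ is *consistent* with $P$ if $M_{ij}=0$ whenever $P_{ij}=0$. The random $M$ has its star entries independent and uniform on the integers in $[-m,m]$, and all other entries $0$.

**Examples.** For $n=2$ the only irreducible pattern is the full one. For $n=3$ we need $r_1\in\{2,3\}$ and $r_2=r_3=3$, so there are two:
$$\begin{pmatrix} *&*&0\\ *&*&*\\ *&*&*\end{pmatrix},\qquad \begin{pmatrix} *&*&*\\ *&*&*\\ *&*&*\end{pmatrix}.$$
For general $n$ the smallest irreducible pattern is the *Hessenberg* pattern $r_i=\min(i+1,n)$ and the largest is the full pattern $r_i=n$.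

**Why irreducible.** If $P$ is reducible at $k$, the first $k$ rows of $M$ vanish outside columns $1,\dots,k$. Then the first $k$ rows of $N$ are supported on the $k-1$ columns $2,\dots,k$ of $M$, so they are dependent and $\det N=0$ always. If $P$ is irreducible, the diagonal entries $N_{kk}=M_{k,k+1}$ of $N$ are all stars, and $\det N\neq 0$ has positive probability (set $N$ equal to the identity).

**Why condition on $N$.** In the Hessenberg pattern with $n\ge3$ the first row has only two stars. It vanishes with probability $(2m+1)^{-2}$, and then $M$ is singular. So without conditioning one could not hope for a bound $m^{-\varepsilon n}$ for fixed $\varepsilon$ and large $n$. Requiring $\det N\ne0$ excludes this.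

**The lower bound in Theorem 1.** Column 1 consists of $n$ stars and is independent of $N$, which lives in columns $2,\dots,n$. With probability $(2m+1)^{-n}$ column 1 is zero, and then $M$ is singular. This proves the lower bound. The upper bound therefore says that, up to factors polynomial in $n$ and $\ln m$ inside the $n$-th power, a zero column is about as cheap as any other way to be singular.

## 3. Two-by-two matrices by hand, and the proof of Corollary 2

Let $n=2$ and $M=\begin{pmatrix}a&b\\c&d\end{pmatrix}$. Then $N=(b)$, and we ask how often $ad=bc$ given $b\ne0$. There are $2m(2m+1)^3$ matrices with $b\neq0$.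

*The case $m=1$.* For $b=\pm1$ the equation gives $c=ad/b\in\{-1,0,1\}$ for each of the $9$ pairs $(a,d)$. So $18$ of $54$ matrices are singular, and the probability is $1/3$. The lower bound of Theorem 1 is $1/9$.

*Upper bound for all $m$.* Write $(a,b)=h(k,i)$ with $h\ge1$, $\gcd(k,i)=1$, and put $q=\max(|k|,|i|)$. The equation $ad=bc$ says $kd=ic$, that is, $(c,d)=\lambda(k,i)$ with $\lambda\in\mathbb Z$ and $|\lambda|\le m/q$. There are $(2q+1)^2-(2q-1)^2=8q$ integer pairs with maximum $q$, at most $m/q$ values of $h$, and at most $2m/q+1\le 3m/q$ values of $\lambda$. So the number of singular matrices is at most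
$$\sum_{q=1}^m 8q\cdot\frac mq\cdot\frac{3m}q=24m^2\sum_{q=1}^m\frac1q\le 24m^2\ell .$$
Dividing by $2m(2m+1)^3\ge16m^4$, the probability is at most $\frac32\,\ell/m^2$. This has the exponent $n=2$ that the theorem predicts.

**Proof of Corollary 2 from Theorem 1, the case $\varepsilon<1$.** Let $0<\varepsilon<1$. If $c\ge 8/(1-\varepsilon)$ and $m\ge n^c$, then $n^4\le m^{4/c}\le m^{(1-\varepsilon)/2}$. There is $m_0(\varepsilon)$ with $C\ell^5<m^{(1-\varepsilon)/2}$ for all $m\ge m_0(\varepsilon)$. Since $m\ge n^c\ge2^c$, taking also $c\ge\log_2m_0(\varepsilon)$ ensures $m\ge m_0(\varepsilon)$. Then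
$$\frac{Cn^4\ell^5}{m}<m^{(1-\varepsilon)-1}=m^{-\varepsilon},$$
and Theorem 1 gives the claim. (If non-integer real $m\ge1$ are allowed, the entries are uniform on the integers in $[-\lfloor m\rfloor,\lfloor m\rfloor]$. Since $\lfloor m\rfloor\ge m/2$, the upper bound holds with $2C$ in place of $C$, and the same argument applies.)

**The case $\varepsilon\ge1$.** Take $n=2$. The following families of matrices with $b\ne0$ all satisfy $ad=bc$.

* $c=0$ and $ad=0$. There are $2m$ choices of $b$ and $2(2m+1)-1=4m+1$ pairs $(a,d)$, so $2m(4m+1)\ge8m^2$ matrices.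
* All entries nonzero, $|a|=|b|$, $|c|=|d|$. There are $2m$ choices of $a$, two signs for $b$, $2m$ choices of $c$, and then $d=bc/a$ is forced. This gives $8m^2$ matrices.
* All entries nonzero, $|b|=2|a|$, $|d|=2|c|$, the sign of $d$ forced. This gives $2\lfloor m/2\rfloor\cdot2\cdot2\lfloor m/2\rfloor=8\lfloor m/2\rfloor^2$ matrices.
* All entries nonzero, $|a|=2|b|$, $|c|=2|d|$, the sign of $d$ forced. Again $8\lfloor m/2\rfloor^2$ matrices.

They are disjoint: the first has $c=0$, and the others have $c\ne0$ and $|a|/|b|$ equal to $1$, $\frac12$, $2$. For even $m$ the total is at least $8m^2+8m^2+2m^2+2m^2=20m^2$, so the probability is at least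
$$\frac{20m^2}{2m(2m+1)^3}=\frac54\,m^{-2}\Big(1+\frac1{2m}\Big)^{-3}>m^{-2}\ge m^{-2\varepsilon}$$
for every even $m\ge8$, because $(17/16)^3<\frac54$. Given any $c$, choose an even $m\ge\max(8,2^c)$: the required inequality fails for $n=2$ and this $m$. $\square$

It remains to prove the upper bound in Theorem 1.

## 4. What one entry gives, and what one prime gives

**One entry.** Expand $\det M$ along column 1. The coefficient of $M_{n1}$ is $\pm\det N\ne0$. Fix all entries except $M_{n1}$: at most one value of $M_{n1}$ makes $M$ singular. So the conditional probability is at most $1/(2m+1)$. This gains one factor of $m$ where we want $n$, and for fixed remaining entries it cannot be improved: if the other entries of column 1 are zero, then $\det M=\pm M_{n1}\det N$ vanishes with probability exactly $1/(2m+1)$. Additional factors of $m$ must come from showing that such coincidences are themselves rare.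

A better formulation uses the kernel. If $\det N\ne0$ and $\det M=0$, a kernel vector $x$ has $x_1\neq0$ (otherwise $N$ kills $(x_2,\dots,x_n)$). Normalize $x_1=1$. The hope is to sum over possible $x$ the probability that all rows annihilate $x$. There are infinitely many candidates $x\in\mathbb Q^n$, so we reduce modulo something.

**One prime.** Suppose $p$ is a prime dividing $2m+1$. Then the star entries of $M$ are uniform modulo $p$. For a vector $u\in(\mathbb Z/p)^n$ with $u_1=1$ each row annihilates $u$ with probability $1/p$. There are $p^{n-1}$ vectors and $n$ rows, so the expected number of solutions is $p^{n-1}p^{-n}=1/p$. No argument modulo this $p$ alone can do better. Given $p\nmid\det N$ and all entries but $M_{n1}$, exactly one residue class of $M_{n1}$ makes $p\mid\det M$, so $\Pr[p\mid\det M\mid p\nmid\det N]=1/p$ exactly, and $1/p\ge1/(2m+1)$.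

**One large modulus.** To see probabilities near $m^{-n}$ we need moduli $D$ far above $m$. Then rows are no longer equidistributed, and two things go wrong with "each row annihilates $u$ with probability $1/D$".

* It depends on $u$: a row annihilates $u=(1,0,\dots,0)$ with probability at least $1/(2m+1)$, however large $D$ is.
* It depends on the row: a row with $r_i=2$ takes only $(2m+1)^2$ values and is zero with probability $(2m+1)^{-2}$. For it the claim fails for every $u$ once $D>(2m+1)^2$, while for the last row one wants $D$ of size about $m^n$.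

So a single modulus that is small enough for the short rows is too small for the long rows.

## 5. A threshold modulus for each prefix of the kernel vector

The modulus will grow along the columns, and it will depend on the vector. Fix one small prime $p$, of size about $n\ell$. For a prefix $x^{(j)}=(x_1,\dots,x_j)$ of the kernel vector, look at the powers $p^0,p^1,p^2,\dots$ and take the *first* one, $p^{s_j}$, modulo which $x^{(j)}$ visibly fails to behave like a generic vector. Visibility is measured by a quantity
$$f_s(u)=p^s\Pr[\zeta\cdot u\equiv0\!\!\pmod{p^s}],$$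
where $\zeta$ is a random integer vector with independent coordinates, spread over a scale $t$ slightly below $m$. For a generic $u$ this should be about $1$, so the threshold is "$f_s(u)\ge2$". The value just before the threshold is below $2$, and passing from $p^{s-1}$ to $p^s$ multiplies $f$ by at most $p$. So at the threshold both of the following hold.

* *Rows are still cheap.* Since $f_{s_j}(x^{(j)})<2p$, a uniform row of length $j$ annihilates $x^{(j)}$ modulo $p^{s_j}$ with probability at most a constant times $p\cdot p^{-s_j}$ (Lemma A).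
* *The last coordinate lies in a short list.* Since $f_{s_j}(x^{(j)})\ge2$, given the earlier coordinates, $x_j$ is confined to a small fraction of the residues modulo $p^{s_j}$. If the threshold did not move, this fraction is of order $p/t$ (Lemma B).

Each new column thus gains a factor near $1/m$ from the list. The powers of $p^{s}$ cancel between the choices of coordinates and the row equations, up to a telescoping remainder. The prime $p$ must be small, because each step loses $p^2$. It must also be large enough that usually $p\nmid\det N$.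

## 6. Normalizations, the scale $t$ and the prime $p$

**Step 1: reduction to large $m$.** *This step makes room for a scale $t$ between $1$ and $m$.* The constant $C$ will be chosen at the end with $C\ge16$. If $m<Cn^4\ell^5$, the upper bound in Theorem 1 exceeds $1$ and there is nothing to prove. So assume $m\ge Cn^4\ell^5$. In particular $m\ge n$ and $m\ge16n^2\ell$. Put
$$t:=\frac m{2n^2\ell}.$$
Then $t\ge8$. Also $1\le nt=\frac{m}{2n\ell}\le m$, so $1+\ln(nt)\le\ell$ and
$$2n^2t\,(1+\ln(nt))\le2n^2t\,\ell=m\le2m+1. \tag{2}$$

**Step 2: $\det N\neq0$ has probability at least $\frac12$.** *This step turns conditional probabilities into joint ones.* The $k$-th leading minor of $N$ is $N_{kk}$ times the $(k-1)$-st leading minor plus terms not involving $N_{kk}$. Given that the $(k-1)$-st minor is nonzero, and given all entries of the $k$-th leading block other than $N_{kk}$, at most one of the $2m+1$ values of $N_{kk}=M_{k,k+1}$ makes the $k$-th minor vanish. Hence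
$$\Pr[\det N\ne0]\ge\Big(1-\frac1{2m+1}\Big)^{n-1}\ge1-\frac{n-1}{2m+1}\ge\frac12 ,$$
using $m\ge n$.

**Step 3: choice of $p$.** *This step replaces $\det N\ne0$ by $p\nmid\det N$ for a small prime.* By the prime number theorem there is an absolute $X_0\ge2$ such that $\pi(2X)-\pi(X)\ge X/(2\ln X)$ for $X\ge X_0$. Let
$$C_1=\max(6,X_0),\qquad X=C_1n\ell\ \ge X_0,$$
and let $\mathcal P$ be the set of primes in $(X,2X]$. Then $|\mathcal P|\ge\frac{C_1n\ell}{2\ln X}\ge\frac{3n\ell}{\ln X}$.

Suppose $\det N\neq0$. By Hadamard's inequality (the absolute value of a determinant is at most the product of the Euclidean lengths of its rows) and $n\le m$, $|\det N|\le(m\sqrt n)^n\le m^{3n/2}$. If $d$ primes larger than $X$ divide $\det N$, then $X^d\le m^{3n/2}$. So at most $\frac{3n\ln m}{2\ln X}\le\frac{3n\ell}{2\ln X}\le\frac12|\mathcal P|$ primes of $\mathcal P$ divide $\det N$.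

Let $\mathcal B_p$ be the event "$\det M=0$ and $p\nmid\det N$". Whenever $\det M=0$ and $\det N\ne0$, at least half of the events $\mathcal B_p$, $p\in\mathcal P$, hold. Summing probabilities,
$$\Pr[\det M=0,\ \det N\ne0]\le\frac2{|\mathcal P|}\sum_{p\in\mathcal P}\Pr[\mathcal B_p]\le2\max_{p\in\mathcal P}\Pr[\mathcal B_p]. \tag{3}$$
From now on fix $p\in\mathcal P$. Note $6<p\le2C_1n\ell$. The task is to bound $\Pr[\mathcal B_p]$.

## 7. The functions $f_s$

Write $\|\theta\|$ for the distance from $\theta$ to the nearest integer and $e(\theta)=e^{2\pi i\theta}$. Let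
$$\Delta(\theta)=\max(0,1-t\|\theta\|),$$
a tent of height $1$ and half-width $1/t<\frac12$ around each integer.

**Fourier series of the tent.** A direct integration over $[-\frac1t,\frac1t]$ gives the Fourier coefficients
$$\mu(0)=\frac1t,\qquad\mu(z)=\frac1t\Big(\frac{\sin(\pi z/t)}{\pi z/t}\Big)^2\ge0\quad(z\neq0).$$
They are summable and $\Delta$ is continuous, so $\Delta(\theta)=\sum_z\mu(z)e(z\theta)$ for every $\theta$. At $\theta=0$ this gives $\sum_z\mu(z)=1$: thus $\mu$ is a probability distribution on $\mathbb Z$.

**Definition ($f_s$).** For $s\ge0$ and $u\in(\mathbb Z/p^s)^k$ (or a vector that can be reduced modulo $p^s$),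
$$f_s(u)=\sum_{a\in\mathbb Z/p^s}\ \prod_{l=1}^k\Delta\Big(\frac{au_l}{p^s}\Big)=p^s\,\Pr\big[\zeta\cdot u\equiv0\!\!\pmod{p^s}\big],\qquad\zeta_1,\dots,\zeta_k\ \text{i.i.d.}\sim\mu .$$

The two expressions agree: expand each $\Delta$ in its Fourier series and use $\sum_{a}e(ab/p^s)=p^s$ if $p^s\mid b$ and $0$ otherwise. We need both forms. In the first, all terms are nonnegative and the term $a=0$ is $1$. The second is a probability.

**Example (toy values $t=4$, $p=7$).** For $s=1$ only $|a|\le1$ contributes to $f_1((1))$, so $f_1((1))=1+2\cdot\frac37=\frac{13}7<2$. For $s=2$ we have $|a|\le12$ and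
$$f_2((1))=\sum_{|a|\le12}\Big(1-\frac{4|a|}{49}\Big)=25-\frac{4\cdot12\cdot13}{49}=\frac{601}{49}\approx12.3 .$$
So the threshold of $(1)$ is $s=2$. Adding a coordinate $0$ changes nothing, since $\Delta(0)=1$. Adding the coordinate $7$ leaves, for $s=2$, only those $a$ with $\|a/7\|<\frac14$, namely $a=0,\pm1,\pm6,\pm7,\pm8$, and
$$f_2((1,7))=1+2\Big[\frac{45+25+17}{49}\cdot\frac37+\frac{21}{49}\Big]=1+\frac{816}{343}\approx3.4 .$$
Since $f_1((1,7))=f_1((1,0))=\frac{13}7<2$, the threshold of $(1,7)$ is again $2$.

**Properties.** For $s\ge0$ and vectors as above: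

* (P1) $f_s(u,y)\le f_s(u)$, because $0\le\Delta\le1$.
* (P2) $f_0=1$ and $f_s(u)\le f_{s+1}(u)\le p\,f_s(u)$. For $s=0$ only $a=0$ occurs. For the first inequality keep in $f_{s+1}(u)$ only the terms $a\in p\mathbb Z/p^{s+1}$: these give exactly $f_s(u)$. For the second, a congruence modulo $p^{s+1}$ implies the one modulo $p^s$, so $f_{s+1}(u)\le p^{s+1}\Pr[\zeta\cdot u\equiv0\ (p^s)]=p\,f_s(u)$.
* (P3) $f_s(u)\ge p^s\mu(0)^k=p^st^{-k}$ for $u$ of length $k$, from $\zeta=0$.
* (P4) $f_s((1))\le1+p^s/t$. Put $L=p^s/t$ and $A=\lceil L\rceil-1\ge0$. Since $t\ge8$, the residues $a$ with $\|a/p^s\|<1/t$ are represented exactly once by the integers $|a|<L$, that is $|a|\le A$. So $f_s((1))=\sum_{|a|\le A}(1-|a|/L)=2A+1-A(A+1)/L$. This is at most $1+L$ because $L^2-2AL+A^2+A=(L-A)^2+A\ge0$.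

## 8. Uniform rows are controlled by $f_s$

*Purpose: the rows of $M$ are uniform on a box and do not have distribution $\mu$. This lemma compares the two.*

**Lemma A.** Let $D=p^s$, $u\in(\mathbb Z/D)^k$ with $k\le n$, and let $\xi$ be uniform on $\{-m,\dots,m\}^k$. Then
$$\Pr[\xi\cdot u\equiv0\!\!\pmod D]\le\frac{11\,f_s(u)}D .$$

**Proof.** Let $\varphi(\theta)=\frac1{2m+1}\sum_{|x|\le m}e(x\theta)=\frac{\sin((2m+1)\pi\theta)}{(2m+1)\sin\pi\theta}$. By orthogonality the probability equals $\frac1D\sum_{a\in\mathbb Z/D}\prod_l\varphi(au_l/D)$, hence is at most $\frac1D\sum_a\prod_l|\varphi(au_l/D)|$. Since $|\sin\pi\theta|\ge2\|\theta\|$,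
$$|\varphi(\theta)|\le\min\Big(1,\frac1{2(2m+1)\|\theta\|}\Big).$$

*Cells.* Represent $\theta\in\mathbb R/\mathbb Z$ in $(-\frac12,\frac12]$ and assign it to cell $c\in\mathbb Z$, where $c$ is a nearest integer to $nt\theta$ (with a fixed rule for ties). Then $|c|\le(nt+1)/2\le nt$. In a cell $c\ne0$ we have $|\theta|\ge(|c|-\frac12)/(nt)\ge\frac{|c|}{2nt}$, so $|\varphi(\theta)|\le b_c:=\frac{nt}{(2m+1)|c|}$. Put $b_0=1$.

*Class sizes.* Classify each $a$ by the vector of cells $(c_1,\dots,c_k)$ of $(au_1/D,\dots,au_k/D)$. If $a,a_0$ are in the same class, then $\|(a-a_0)u_l/D\|\le\frac1{nt}$ for all $l$, so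
$$\prod_{l=1}^k\Delta\Big(\frac{(a-a_0)u_l}D\Big)\ge\Big(1-\frac1n\Big)^k\ge\Big(1-\frac1n\Big)^n\ge\frac14,$$
as $n\ge2$. For fixed $a_0$ the differences $a-a_0$ are distinct and each contributes at least $\frac14$ to $f_s(u)$. So every class has at most $4f_s(u)$ elements.

*Summation.* Therefore
$$\sum_a\prod_l\Big|\varphi\Big(\frac{au_l}D\Big)\Big|\le4f_s(u)\sum_{(c_1,\dots,c_k)}\prod_lb_{c_l}\le4f_s(u)\Big(\sum_{|c|\le nt}b_c\Big)^k\le4f_s(u)(1+B)^k,$$
where $B=\frac{2nt}{2m+1}(1+\ln(nt))\le\frac1n$ by (2). Finally $4(1+\frac1n)^n\le4e<11$. $\square$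

The choice of $t$ smaller than $m$ by the factor $2n^2\ell$ is what makes $B\le1/n$, so that the product over up to $n$ coordinates loses only a constant.

## 9. Few last coordinates make $f_s$ large

*Purpose: show that prefixes at their threshold are rare, by bounding the number of possible last coordinates.*

**Lemma B.** Let $D=p^s$, $u\in(\mathbb Z/D)^j$ with $u_1=1$, and $f=f_s(u)$. Then
$$\#\{y\in\mathbb Z/D:\ f_s(u,y)\ge2\}\le\frac{2f}t\,D .$$

**Proof.** Let $W(a)=\prod_{l\le j}\Delta(au_l/D)$, so $f=\sum_aW(a)$ and $W(0)=1$. Separate the term $a=0$: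
$$f_s(u,y)=1+g(y),\qquad g(y)=\sum_{a\ne0}W(a)\,\Delta\Big(\frac{ay}D\Big)\ge0 .$$
We must count the $y$ with $g(y)\ge1$. As $g\ge0$, their number is at most
$$\sum_yg(y)=\sum_{a\ne0}W(a)\,T(a),\qquad T(a)=\sum_{y\in\mathbb Z/D}\Delta\Big(\frac{ay}D\Big).$$

*Bound for $T(a)$ when $a\ne0$ and $W(a)>0$.* Because $u_1=1$, $W(a)>0$ forces $\|a/D\|<1/t$. So $a$ has an integer representative with $0<|a|<D/t$. Let $p^v$ be the exact power of $p$ dividing this integer. Then
$$p^v\le|a|<\frac Dt, \tag{4}$$
so $v<s$. The map $y\mapsto ay$ on $\mathbb Z/D$ takes each multiple of $p^v$ as a value exactly $p^v$ times. Hence, using (P4),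
$$T(a)=p^v\sum_{b\in\mathbb Z/p^{s-v}}\Delta\Big(\frac b{p^{s-v}}\Big)=p^vf_{s-v}((1))\le p^v\Big(1+\frac{p^{s-v}}t\Big)=p^v+\frac Dt<\frac{2D}t,$$
the last step by (4).

*End.* So $\sum_yg(y)\le\frac{2D}t\sum_{a\neq0}W(a)=\frac{2D}t(f-1)\le\frac{2f}tD$. $\square$

The hypothesis $u_1=1$ matters. For a general $u$, the residues $a$ with $W(a)>0$ need not be small integers, and they could be divisible by a high power of $p$, for which $T(a)$ is as large as $D/p$. For example, if $u=(0)$ and $a=p^{s-1}$, with $p<t$, then $W(a)=1$ and $T(a)=p^{s-1}f_1((1))=p^{s-1}$, because $\|b/p\|\ge 1/p>1/t$ is possible only outside the tent and only $b=0$ contributes.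

## 10. Kernel vectors and their threshold sequences

**Step 1: the kernel vector can be reduced modulo every $p^s$.** *This step moves the event $\mathcal B_p$ into the rings $\mathbb Z/p^s$.* Recall that a rational number is $p$-integral if its denominator is prime to $p$. Such numbers form a ring, which maps to every $\mathbb Z/p^s$. On $\mathcal B_p$ let $x$ be a nonzero rational kernel vector of $M$. If $x_1=0$, then $N(x_2,\dots,x_n)^T=0$ with $(x_2,\dots,x_n)\ne0$, contrary to $\det N\ne0$. So normalize $x_1=1$. Then
$$(x_2,\dots,x_n)^T=-N^{-1}M[1,\dots,n-1\,|\,1]$$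
is $p$-integral, since $p\nmid\det N$. Hence $x$ can be reduced modulo every $p^s$, and $Mx\equiv0\pmod{p^s}$.

**Step 2: thresholds.** *This step attaches to $x$ a sequence from a short list.* Let $x^{(j)}=(x_1,\dots,x_j)$ and
$$s_j=\min\{s:\ f_s(x^{(j)})\ge2\},$$
which exists by (P3). As $f_0=1$, $s_j\ge1$, and by minimality
$$f_{s_j-1}(x^{(j)})<2\le f_{s_j}(x^{(j)}). \tag{5}$$
By (P1), $f_{s_{j+1}}(x^{(j)})\ge f_{s_{j+1}}(x^{(j+1)})\ge2$, so $s_j\le s_{j+1}$. By (P3) and (5), $p^{s_n-1}t^{-n}<2$. Since $t\le m/8$, this gives $p^{s_n-1}<2t^n\le m^n$, and $s_n\le1+n\ell$ because $\ln p\ge1$. So $\sigma=(s_1,\dots,s_n)$ is a nondecreasing sequence of integers in $[1,1+n\ell]$. The number of these is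
$$\binom{\lfloor1+n\ell\rfloor+n-1}n\le\Big(\frac{e\,(n\ell+n)}n\Big)^n\le(2e\,\ell)^n\le(6\ell)^n, \tag{6}$$
using $\binom Kn\le(eK/n)^n$ and $\ell\ge1$.

**Step 3: bookkeeping of the staircase.** *This step records when each row becomes available.* Let
$$i_j=\#\{i:\ r_i\le j\},\qquad e_j=j-1-i_j .$$
Because $r_1\le\dots\le r_n$, the rows with $r_i\le j$ are the first $i_j$ rows, and they vanish outside columns $1,\dots,j$. By (1) and $n\ge2$, every $r_i\ge2$, so $i_1=0$. Also $i_n=n$. For $j\le n-1$, a row with $r_i\le j$ has $i\le n-1$ and $i+1\le j$, so $i_j\le j-1$. Hence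
$$e_1=0,\qquad e_j\ge0\ (j\le n-1),\qquad e_n=-1 .$$
The number $e_j$ counts the free coordinates among $2,\dots,j$ after imposing the first $i_j$ row equations, if these are independent. In the Hessenberg pattern $i_j=j-1$ and $e_j=0$ for $j\le n-1$. In the full pattern $i_j=0$ and $e_j=j-1$ for $j\le n-1$.

**Step 4: the sets to be counted.** *This step sets up a count that can be built column by column.* Fix a nondecreasing $\sigma$ with $s_1\ge1$. Let $X_j=X_j^\sigma(M)$ be the set of $u\in(\mathbb Z/p^{s_j})^j$ such that

* (a) $u_1=1$;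
* (b) $f_{s_i-1}(u_1,\dots,u_i)<2\le f_{s_i}(u_1,\dots,u_i)$ for all $i\le j$;
* (c) each of the first $i_j$ rows of $M$, restricted to columns $1,\dots,j$, annihilates $u$ modulo $p^{s_j}$.

Condition (b) makes sense because $s_i\le s_j$. The set $X_j$ depends only on the first $i_j$ rows of $M$. If $\mathcal B_p$ holds and $\sigma$ is the threshold sequence of $x$, then $x\bmod p^{s_n}\in X_n^\sigma(M)$.

**Step 5: independence of the rows modulo $p$.** *This step retains from $p\nmid\det N$ the part that can be checked column by column.* For $1\le j\le n-1$ let $\omega_j\in\{0,1\}$ indicate that $M[1,\dots,i_j\,|\,2,\dots,j]$ has rank $i_j$ modulo $p$ (an empty matrix has rank $0$, so $\omega_1=1$), and set $\omega_0=1$. Two facts: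

* $\omega_j\le\omega_{j-1}$. If the first $i_j$ rows on columns $2,\dots,j$ are independent modulo $p$, so are the first $i_{j-1}$ of them. The latter vanish in column $j$, so they are independent on columns $2,\dots,j-1$. (For $j=1$ the claim is trivial.)
* $p\nmid\det N$ implies $\omega_{n-1}=1$. The first $i_{n-1}\le n-2$ rows of $N$ are independent modulo $p$, and they vanish in the last column of $M$.

Put $E_j=E_j^\sigma:=\mathbb E[\,|X_j|\,\omega_{j-1}]$. By Step 4 and the second fact,
$$\Pr[\mathcal B_p]\le\sum_\sigma\mathbb E\big[|X_n^\sigma|\,\mathbf 1_{p\nmid\det N}\big]\le\sum_\sigma E_n^\sigma, \tag{7}$$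
the sums running over the sequences counted in (6).

## 11. Adding one column

*Purpose: bound $E_{j+1}$ by $E_j$, with a gain of order $1/t$ and an explicit power of $p$ that will telescope.*

**Lemma C.** For $1\le j\le n-1$, with $s=s_j$ and $s'=s_{j+1}$,
$$E_{j+1}\le E_j\cdot\frac{4p}t\cdot(22p)^{i_{j+1}-i_j}\cdot p^{\,s'e_{j+1}-se_j+(s'-s)} .$$

**Proof.** Condition on the first $i_j$ rows, and assume $\omega_j=1$. These rows determine $X_j$ and $\omega_j$. Let $\mathcal C$ be the set of $u'\in(\mathbb Z/p^{s'})^{j+1}$ that satisfy (a), (b) for all $i\le j+1$, and the first $i_j$ row equations modulo $p^{s'}$. Then $\mathcal C$ is determined by the conditioning, and $X_{j+1}$ consists of those $u'\in\mathcal C$ that are also annihilated by the rows $i_j+1,\dots,i_{j+1}$. The first $i_j$ rows vanish in column $j+1$, so their equations involve only $v:=(u_1',\dots,u_j')$. The reduction $u$ of $v$ modulo $p^s$ lies in $X_j$. We count $\mathcal C$ in the order $u$, then $v$, then $y:=u'_{j+1}$.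

*Lifts $v$ of a given $u\in X_j$.* We count the $v\in(\mathbb Z/p^{s'})^j$ with $v\equiv u\pmod{p^s}$, $v_1=1$, satisfying the $i_j$ row equations modulo $p^{s'}$. As $\omega_j=1$, some $i_j\times i_j$ minor of $M[1,\dots,i_j\,|\,2,\dots,j]$ is a unit modulo $p$. Call its columns pivots. The other $e_j=j-1-i_j$ coordinates in $\{2,\dots,j\}$ can be lifted arbitrarily, each in $p^{s'-s}$ ways. The pivot coordinates are then uniquely determined modulo $p^{s'}$, because the pivot submatrix is invertible there. Modulo $p^s$ they solve the same system as the pivot coordinates of $u$, so by uniqueness modulo $p^s$ they reduce to those. Hence there are exactly $p^{(s'-s)e_j}$ lifts.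

*Last coordinate $y$.* By (b) with $i=j+1$ we need $f_{s'}(v,y)\ge2$. By (P2) and (b) with $i=j$,
$$f_{s'}(v)\le p^{s'-s}f_s(u)\le p^{s'-s}\cdot p\,f_{s-1}(u)<2p^{s'-s+1}.$$
Lemma B with $D=p^{s'}$ leaves at most $\frac{2}{t}\cdot2p^{s'-s+1}\cdot p^{s'}=\frac{4p}t\,p^{s'-s}\,p^{s'}$ values of $y$.

*New rows.* The $i_{j+1}-i_j$ rows with $r_i=j+1$ are independent of the conditioning and of each other, and uniform on $\{-m,\dots,m\}^{j+1}$. For $u'\in\mathcal C$, (P2) and (b) give $f_{s'}(u')\le p\,f_{s'-1}(u')<2p$. By Lemma A each new row annihilates $u'$ modulo $p^{s'}$ with probability at most $22p\cdot p^{-s'}$.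

*Together.* Conditionally on the first $i_j$ rows, when $\omega_j=1$,
$$\mathbb E|X_{j+1}|\le|X_j|\cdot p^{(s'-s)e_j}\cdot\frac{4p}t\,p^{s'-s}\,p^{s'}\cdot\big(22p\cdot p^{-s'}\big)^{i_{j+1}-i_j}.$$
Since $e_{j+1}=e_j+1-(i_{j+1}-i_j)$, the powers of $p^s$ and $p^{s'}$ have total exponent
$$(s'-s)e_j+(s'-s)+s'-s'(i_{j+1}-i_j)=s'e_{j+1}-se_j+(s'-s).$$
Multiply by $\omega_j$ and take expectations. As $\omega_j\le\omega_{j-1}$, we have $\mathbb E[|X_j|\omega_j]\le E_j$, and the lemma follows. $\square$

**What this says for the Hessenberg pattern.** For $j\le n-2$ we have $e_j=e_{j+1}=0$ and one new row. There is no freedom in lifting, and the factor is $\frac{4p}t\cdot22p\cdot p^{s_{j+1}-s_j}$: raising the threshold costs $p^{s_{j+1}-s_j}$. In the last step, from $n-1$ to $n$, two rows arrive at once. The extra row contributes a further $22p\cdot p^{-s_n}$, which pays for all the threshold increases and leaves $p^{-s_1}$.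

## 12. Telescoping exponents and the end of the proof

**Step 1: bound for $E_n$.** *This step multiplies the one-column estimates.* Apply Lemma C for $j=1,\dots,n-1$. We have $E_1\le1$, since $X_1\subseteq\{(1)\}$, and $\sum_j(i_{j+1}-i_j)=i_n-i_1=n$. The exponents of $p$ telescope to
$$s_ne_n-s_1e_1+s_n-s_1=-s_n-0+s_n-s_1=-s_1 ,$$
so
$$E_n\le\Big(\frac{4p}t\Big)^{n-1}(22p)^n\,p^{-s_1}. \tag{8}$$
The lists give $n-1$ factors $1/t$; the $n$-th comes from $p^{-s_1}$. Since $i_1=0$, whether $X_1$ is empty depends only on $\sigma$. If it is empty, then $E_1=0$, so $E_n=0$. If it is not, then (b) with $i=1$ and (P4) give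
$$2\le f_{s_1}((1))\le1+\frac{p^{s_1}}t,\qquad\text{so}\quad p^{-s_1}\le\frac1t\le\frac{4p}t .$$
In all cases
$$E_n\le\Big(\frac{88\,p^2}t\Big)^n. \tag{9}$$

**Step 2: bound for $\Pr[\mathcal B_p]$.** *This step sums over threshold sequences and inserts the parameters.* By (6), (7), (9), $t=\frac m{2n^2\ell}$ and $p\le2C_1n\ell$,
$$\Pr[\mathcal B_p]\le\Big(\frac{6\cdot88\,\ell\,p^2}t\Big)^n=\Big(\frac{1056\,n^2\ell^2p^2}m\Big)^n\le\Big(\frac{C_2\,n^4\ell^4}m\Big)^n\le\Big(\frac{C_2\,n^4\ell^5}m\Big)^n,\qquad C_2:=4224\,C_1^2 .$$
In the last inequality we used $\ell\ge1$ to arrive at the form stated in Theorem 1.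

**Step 3: back to the conditional probability.** *This step undoes the reductions of Section 6.* By (3) and $\Pr[\det N\ne0]\ge\frac12$,
$$\Pr[\det M=0\mid\det N\ne0]\le2\cdot2\max_{p\in\mathcal P}\Pr[\mathcal B_p]\le4\Big(\frac{C_2n^4\ell^5}m\Big)^n\le\Big(\frac{2C_2\,n^4\ell^5}m\Big)^n,$$
since $4\le2^n$ for $n\ge2$. So Theorem 1 holds with $C=2C_2$. This constant is absolute and satisfies $C\ge16$, as Section 6 required. Corollary 2 was deduced from Theorem 1 in Section 3. $\blacksquare$
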